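# Cochains on spheres and square-zero extensions

## 1. The rational case, and what it does not tell us

Let $\mathrm{Sp}$ be the $\infty$-category of spectra. Let $k\ge 1$ and let $R$ be an $\mathbb E_{k+1}$-ring spectrum. Then $\mathrm{Mod}_R$ is $\mathbb E_k$-monoidal, and we have the $\infty$-category $\mathrm{Alg}_{\mathbb E_k}(\mathrm{Mod}_R)$ of $\mathbb E_k$-$R$-algebras and the $\infty$-category $\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R)$ of such algebras over $R$. We also allow $k=\infty$, with $\infty+1=\infty$. Limits of algebras are computed on underlying modules.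

**Definition (cochains).** For a space $X$, $C^*(X;R)=\varprojlim_X R$ is the limit of the constant $X$-indexed diagram with value $R$, taken in $\mathrm{Alg}_{\mathbb E_k}(\mathrm{Mod}_R)$. A basepoint of $X$ gives an augmentation $C^*(X;R)\to R$.

For example $C^*(\mathrm{pt};R)=R$, and $C^*(S^0;R)=R\times R$, augmented by a projection. Its augmentation ideal is $R$ with its usual multiplication.

**Definition (trivial algebras).** For $M\in\mathrm{Mod}_R$, the trivial square-zero extension $\mathrm{tr}_{\mathbb E_k}(M)=R\oplus M$ is the image of $M$ under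
$$\mathrm{Mod}_R\simeq \mathrm{Sp}(\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R))\xrightarrow{\Omega^\infty}\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R).$$
Its augmentation ideal is $M$ with the zero multiplication. An augmented algebra is $\mathbb E_k$-trivial over $R$ if it is equivalent, as an augmented algebra, to $\mathrm{tr}_{\mathbb E_k}(M)$ for some $M$.

For example, $\mathrm{tr}(\mathbb Q[-n])$ over $\mathbb Q$ has homotopy ring $\mathbb Q[x]/x^2$ with $|x|=-n$. On the other hand $C^*(S^0;R)$ is not trivial if $R\neq0$: its augmentation ideal contains $1$, and $1\cdot 1=1\ne 0$. For $n\ge1$ this obvious obstruction disappears, and we ask for which $A$ the algebra $C^*(S^n;A)$ is trivial. A spectrum is called rational if its homotopy groups are $\mathbb Q$-vector spaces. The rational case is easy.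

**Proposition 1.** Let $n\ge1$, $1\le k\le\infty$, and let $A$ be a rational $\mathbb E_{k+1}$-ring. Then $C^*(S^n;A)$ is $\mathbb E_k$-trivial over $A$.

*Proof.* We use one formal fact. If $G\colon\mathcal C\to\mathcal D$ is a finite-limit-preserving functor of pointed $\infty$-categories with finite limits, applying $G$ levelwise to $\Omega$-spectra gives $\mathrm{Sp}(G)$ with $G\circ\Omega^\infty\simeq\Omega^\infty\circ\mathrm{Sp}(G)$. So if $\mathcal C$ and $\mathcal D$ are $\infty$-categories of augmented algebras, $G$ preserves trivial algebras.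

**Step 1: reduce to commutative $\mathbb Q$-algebras.** Rationalization is a smashing symmetric monoidal localization of $\mathrm{Sp}$ with unit $\mathbb Q$, so there is an $\mathbb E_{k+1}$-map $\mathbb Q\to A$. Base change $\mathrm{Mod}_{\mathbb Q}\to\mathrm{Mod}_A$ is $\mathbb E_k$-monoidal and exact, hence induces a finite-limit-preserving functor $G$ on augmented $\mathbb E_k$-algebras. As $S^n$ is a finite space, $G(C^*(S^n;\mathbb Q))\simeq C^*(S^n;A)$; by the formal fact $G$ preserves trivial algebras. The forgetful functor $\mathrm{CAlg}^{\mathrm{aug}}_{\mathbb Q}\to\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_{\mathbb Q})$ preserves all limits, so it preserves cochains and trivial algebras as well. It remains to show $C^*(S^n;\mathbb Q)\simeq\mathrm{tr}_{\mathbb E_\infty}(\mathbb Q[-n])$ in $\mathrm{CAlg}^{\mathrm{aug}}_{\mathbb Q}$.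

**Step 2: give both algebras the same presentation.** Let $R$ be either algebra and $I$ its augmentation ideal, so $\pi_*I=\mathbb Q$, concentrated in degree $-n$. Choose a generator $x\in\pi_{-n}I$. It gives an augmented map $\mathrm{Free}_{\mathbb E_\infty}(\mathbb Q[-n])=\mathrm{Free}(x)\to R$.

If $n$ is odd, $\pi_*\mathrm{Free}(x)=\Lambda(x)$, and the map is an equivalence.

If $n$ is even, $\pi_*\mathrm{Free}(x)=\mathbb Q[x]$. Since $x^2\in\pi_{-2n}I=0$, a choice of nullhomotopy extends the map to an augmented map $\mathrm{Free}(x)\otimes_{\mathrm{Free}(z)}\mathbb Q\to R$, where $|z|=-2n$ and $z\mapsto x^2$. Since $\mathbb Q[x]$ is free over $\mathbb Q[x^2]$, the source has homotopy $\mathbb Q[x]/x^2$, so the map is an equivalence.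

In both cases the source does not depend on $R$, so the two algebras agree. $\square$

What changes for general $A$? Rationality entered through the homotopy of free algebras: over $\mathbb Q$ a class $x$ generates only its powers. In general the degree-$p$ part of a free $\mathbb E_{k}$-algebra is a homotopy orbit spectrum $(\mathbb E_k(p)_+\otimes V^{\otimes p})_{h\Sigma_p}$. It carries power operations, and these could distinguish $C^*(S^n;A)$ from a trivial algebra. The theorem of these notes says that they always do. It answers affirmatively a conjecture whose source is Gijs Heuts and Markus Land, "Formality of $\mathbb E_n$-algebras and cochains on spheres", arXiv:2407.00790 (2024).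

**Theorem 1.** Let $n\ge 1$ and let $A$ be an $\mathbb E_{n+2}$-ring. Then $C^*(S^n;A)$ is $\mathbb E_{n+1}$-trivial over $A$ if and only if $A$ is rational.

Proposition 1 with $k=n+1$ is the "if" direction. From now on $n\ge1$ is fixed and we work toward "only if".

## 2. Power operations on a looped algebra

**Equivariant conventions.** For a finite group $G$ we work in $\mathrm{Fun}(BG,\mathrm{Sp})$, with mapping spectra $\mathrm{map}_G$; thus $\mathrm{map}_G(S,E)=E^{hG}$, where $S$ is the sphere spectrum. Spectra without indicated action carry the trivial one. Let $\rho=\mathbb R^p$ be the permutation representation of $\Sigma_p$ and $\rho=1\oplus\bar\rho$. For $m\ge0$,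
$$m\bar\rho=\{(x_1,\dots,x_p)\in(\mathbb R^m)^p:\textstyle\sum x_i=0\}.$$
Let $S(m\bar\rho)$ be its unit sphere, $S^{m\bar\rho}$ its one-point compactification, and $\alpha_m\colon S^0\to S^{m\bar\rho}$ the inclusion of $\{0,\infty\}$. There is a cofiber sequence
$$S(m\bar\rho)_+\to S^0\xrightarrow{\alpha_m}S^{m\bar\rho}.$$
We have $\alpha_{m+m'}=\alpha_m\otimes\alpha_{m'}$. The objects $S^{m\bar\rho}$ ($m\in\mathbb Z$) are invertible in $\mathrm{Fun}(B\Sigma_p,\mathrm{Sp})$. For $p=2$, $\bar\rho=\sigma$ is the sign representation of $C_2$ and $S(m\sigma)$ is $S^{m-1}$ with the antipodal action.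

**Configuration spaces.** Recall that $\mathbb E_k(p)\simeq\mathrm{Conf}_p(\mathbb R^k)$, $\Sigma_p$-equivariantly. Let
$$j\colon\mathrm{Conf}_p(\mathbb R^k)\to S(k\bar\rho)$$
be the equivariant map that subtracts the mean and normalizes. Let $U\subset S(k\bar\rho)$ be the open set of tuples with pairwise distinct entries. Since $\mathrm{Conf}_p(\mathbb R^k)\cong\mathbb R^k\times(0,\infty)\times U$, with trivial action on the first two factors, $j$ is an equivariant homotopy equivalence onto $U$. For $p=2$ a nonzero tuple $(x,-x)$ has distinct entries, so $U=S(k\sigma)$. For $p=3$, $k=2$, $U$ is the $3$-sphere $S(2\bar\rho)$ minus the three circles $x_i=x_l$.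

**Structure maps.** Write $\mathcal O=\mathbb E_{n+1}$ and $T_p(V)=(\mathcal O(p)_+\otimes V^{\otimes p})_{h\Sigma_p}$. The free nonunital $\mathbb E_{n+1}$-algebra on a spectrum $V$ is $\bigoplus_{p\ge1}T_p(V)$. So each $I\in\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_{n+1}}(\mathrm{Sp})$ has structure maps $\theta_p\colon T_p(I)\to I$, natural in $I$. For example, the commutative algebra $S$ has $S^{\otimes p}\simeq S$, and its $\theta_p$ is the collapse map $(\mathcal O(p)_+)_{h\Sigma_p}\to S$.

**Passing to nonunital algebras.** The forgetful functor $\mathrm{Mod}_A\to\mathrm{Sp}$ is right adjoint to an $\mathbb E_{n+1}$-monoidal functor, so it is lax $\mathbb E_{n+1}$-monoidal and preserves limits. Taking augmentation ideals gives a limit-preserving functor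
$$\Phi\colon\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_{n+1}}(\mathrm{Mod}_A)\to\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_{n+1}}(\mathrm{Sp}),\qquad\Phi(R)=R\times_A0.$$
It turns both algebras of interest into looped algebras.

For the trivial one: $\mathrm{tr}=\Omega^\infty$ preserves limits, so $\mathrm{tr}(M)\simeq\Omega^N\mathrm{tr}(M[N])$ for every $N\ge0$. Hence $\Phi(\mathrm{tr}(M))\simeq\Omega^NI_N$ with $I_N=\Phi(\mathrm{tr}(M[N]))$. A trivial algebra can be delooped as often as we like.

For cochains: $C^*(-;A)$ takes pushouts of pointed spaces to pullbacks in $\mathrm{Alg}^{\mathrm{aug}}$ and $\mathrm{pt}$ to $A$, hence suspensions to loops. So $C^*(S^n;A)\simeq\Omega^nC^*(S^0;A)=\Omega^n(A\times A)$ and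
$$J:=\Phi(C^*(S^n;A))\simeq\Omega^nA,$$
with $A$ regarded as a nonunital $\mathbb E_{n+1}$-ring. This is an evident $n$-fold delooping. The strategy is to see what an additional delooping would force, so we need $\theta_p$ of a looped algebra.

**Lemma 1.** For $I\in\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_{n+1}}(\mathrm{Sp})$, the map $\theta_p$ of $\Omega^NI$ is the composite
$$(\mathcal O(p)_+\otimes S^{-N\rho}\otimes I^{\otimes p})_{h\Sigma_p}\to\Sigma^{-N}(\mathcal O(p)_+\otimes I^{\otimes p})_{h\Sigma_p}\xrightarrow{\Sigma^{-N}\theta_p}\Sigma^{-N}I,\tag{1}$$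
where the first map is induced by the dual $S^{-N\rho}\to S^{-N}$ of the diagonal $S^N\to(S^N)^{\wedge p}=S^{N\rho}$, that is, by $S^{-N}\otimes(S^{-N\bar\rho}\to S^0)$ with $S^{-N\bar\rho}\to S^0$ the dual of $\alpha_N$.

*Proof.* **Step 1: describe $\theta_p$ pointwise.** Put $K=S^N$. Then $\Omega^NI=I^K$ is the pointed cotensor, with underlying spectrum $\mathrm{map}_*(K,I)$. For $t\in K$, evaluation $\mathrm{ev}_t\colon I^K\to I$ is an algebra map, depending on $t$ through a pointed map from $K$. A map of spectra $Z\to\mathrm{map}_*(K,E)$ is the same as a pointed family of maps $Z\to E$ indexed by $K$, or as a map $\Sigma^\infty K\otimes Z\to E$. By naturality, $\mathrm{ev}_t\circ\theta_p=\theta_p\circ T_p(\mathrm{ev}_t)$. So $\theta_p$ for $I^K$ is the coassembly map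
$$T_p(\mathrm{map}_*(K,I))\to\mathrm{map}_*(K,T_p(I)),\quad\text{adjoint to the family } t\mapsto T_p(\mathrm{ev}_t),$$
followed by $\mathrm{map}_*(K,\theta_p)$.

**Step 2: reduce to tensor powers.** The functor $(\mathcal O(p)_+\otimes-)_{h\Sigma_p}$ is exact and $K$ is finite, so it commutes with $\mathrm{map}_*(K,-)$. Hence the coassembly map of $T_p$ is induced by that of $V\mapsto V^{\otimes p}\in\mathrm{Fun}(B\Sigma_p,\mathrm{Sp})$, which is adjoint to the family $t\mapsto\mathrm{ev}_t^{\otimes p}$.

**Step 3: identify that family.** Regard $t$ as a map $S\to\Sigma^\infty K$, and let $\mathrm{ev}\colon\Sigma^\infty K\otimes V^K\to V$ be evaluation; then $\mathrm{ev}_t=\mathrm{ev}\circ(t\otimes1)$. Since $\Sigma^\infty$ is symmetric monoidal, $t^{\otimes p}$ is the point $(t,\dots,t)$ of $K^{\wedge p}$. So the family $\mathrm{ev}_t^{\otimes p}$ is represented by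
$$\Sigma^\infty K\otimes(V^K)^{\otimes p}\xrightarrow{\mathrm{diag}}(\Sigma^\infty K)^{\otimes p}\otimes(V^K)^{\otimes p}\xrightarrow{\mathrm{ev}^{\otimes p}}V^{\otimes p}.$$
Its adjoint is
$$\mathrm{map}_*(K,V)^{\otimes p}\simeq\mathrm{map}_*(K^{\wedge p},V^{\otimes p})\to\mathrm{map}_*(K,V^{\otimes p}),$$
where the second map is restriction along the diagonal. For $K=S^N$ we have $K^{\wedge p}=S^{N\rho}=S^N\wedge S^{N\bar\rho}$, and the diagonal $x\mapsto(x,\dots,x)$ is $S^N\wedge\alpha_N$. Dualizing gives (1). $\square$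

The first thing one would try is to detect nontriviality of $J$ by its multiplication. This cannot work. Forgetting the $\Sigma_p$-action and restricting to one point of $\mathcal O(p)$, formula (1) involves the underlying map of $\alpha_n\colon S^0\to S^{n(p-1)}$, which is null since $n(p-1)\ge1$. So all products on $J$ vanish, for every $A$. Nontriviality is visible only if one keeps track of $\mathcal O(p)$ with its action.

## 3. The obstruction class of the fundamental class

**Lemma 2.** If $C^*(S^n;A)$ is $\mathbb E_{n+1}$-trivial, then $\theta_p\colon T_p(J)\to J$ is null for all $p\ge2$.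

*Proof.* Put $N=n+1$. By triviality $J\simeq\Omega^NI_N$ as nonunital $\mathbb E_{n+1}$-algebras. By Lemma 1 it suffices that $\mathcal O(p)_+\otimes S^{-N\bar\rho}\to\mathcal O(p)_+$ is null in $\mathrm{Fun}(B\Sigma_p,\mathrm{Sp})$. Tensoring with the invertible object $S^{N\bar\rho}$, this says that $1\wedge\alpha_N\colon X_+\to X_+\wedge S^{N\bar\rho}$ is equivariantly null for $X=\mathrm{Conf}_p(\mathbb R^{n+1})$. Since $j(x)\in S((n+1)\bar\rho)$ is a nonzero vector of $N\bar\rho$, the formula
$$x\mapsto(x,\,t\,j(x)),\qquad t\in[0,\infty],$$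
defines an equivariant homotopy from $x\mapsto(x,0)$, which is $1\wedge\alpha_N$, to $x\mapsto(x,\infty)$, which is the basepoint. $\square$

The same formula with $\mathrm{Conf}_p(\mathbb R^n)$ and $N=n$ shows that the $\mathbb E_n$-structure maps of any $n$-fold looped algebra $\Omega^nI$ are null. So $\theta_p$ on $J$ always vanishes when restricted along $\mathrm{Conf}_p(\mathbb R^n)\subset\mathrm{Conf}_p(\mathbb R^{n+1})$. The obstruction uses the last coordinate of $\mathbb R^{n+1}$.

**The class $e_p(A)$.** Fix a prime $p$ and put $X=\mathrm{Conf}_p(\mathbb R^{n+1})\simeq\mathcal O(p)$. The unit $S\to A$ is a map of $\mathbb E_{n+1}$-rings, so it induces a map $\Omega^nS\to\Omega^nA=J$ of nonunital $\mathbb E_{n+1}$-algebras; let $\iota\colon S^{-n}\to J$ be the underlying map. For the unit algebra $S$, $\theta_p$ is the collapse. By naturality and Lemma 1 for $\Omega^nS$, $\theta_p\circ T_p(\iota)$ is the $n$-fold desuspension of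
$$e_p(A)\colon(X_+\otimes S^{-n\bar\rho})_{h\Sigma_p}\to(X_+)_{h\Sigma_p}\to S\to A.\tag{2}$$
By Lemma 2, if $C^*(S^n;A)$ is trivial then $e_p(A)=0$ for every prime $p$.

Let $B$ be $A$ or $A_{(p)}$; both are $\mathbb E_{n+2}$-rings. Maps from homotopy orbits to $B$ are equivariant maps to $B$ with trivial action. Moving $S^{-n\bar\rho}$ to the other side, the composite of $e_p(A)$ with $A\to B$ is zero if and only if
$$\text{the image of }\alpha_n\text{ in }\pi_0\,\mathrm{map}_{\Sigma_p}(X_+,B\otimes S^{n\bar\rho})\text{ is }0.\tag{3}$$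
Here the image of $\alpha_n$ means the composite $X_+\to S^0\xrightarrow{\alpha_n}S^{n\bar\rho}\to B\otimes S^{n\bar\rho}$.

**Example: $A=\mathbb F_2$, $p=2$.** Here $X\simeq S((n+1)\sigma)$ is free with quotient $\mathbb{RP}^n$. As $\mathbb F_2^\times$ is trivial, $\mathbb F_2\otimes S^{n\sigma}\simeq\Sigma^n\mathbb F_2$ equivariantly, so the group in (3) is $H^n(\mathbb{RP}^n;\mathbb F_2)$. In it $\alpha_n$ is the mod $2$ Euler class of $n$ copies of the tautological line bundle $L$, namely $w_1(L)^n\neq0$. So $e_2(\mathbb F_2)\ne0$, and $C^*(S^n;\mathbb F_2)$ is not $\mathbb E_{n+1}$-trivial over $\mathbb F_2$.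

This example relied on a Thom isomorphism, which a general $A$ does not have. So we will not compute the class in (3). We assume that it vanishes and use the nullhomotopy to construct something.

## 4. The circle at the prime $2$

The construction is shortest for $n=1$ and $p=2$.

**Proposition 2.** Let $A$ be an $\mathbb E_3$-ring with $C^*(S^1;A)$ $\mathbb E_2$-trivial. Then $2$ is invertible in $\pi_0A$.

*Proof.* **Step 1: turn (3) into a map out of a representation sphere.** By Lemma 2, (3) holds with $B=A$. Here $X\simeq S(2\sigma)$ via $j$, so $\alpha_1$ restricts to $0$ in $\pi_0\mathrm{map}_{C_2}(S(2\sigma)_+,A\otimes S^\sigma)$. By the cofiber sequence $S(2\sigma)_+\to S^0\xrightarrow{\alpha_2}S^{2\sigma}$ there is an equivariant map $w\colon S^{2\sigma}\to A\otimes S^\sigma$ with $w\circ\alpha_2=\alpha_1$.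

**Step 2: cancel $S^\sigma$.** As $S^\sigma$ is invertible, $w=w'\otimes S^\sigma$ with $w'\colon S^\sigma\to A$. Put $c=w'\circ\alpha_1\in\pi_0A^{hC_2}$. As $\alpha_2=\alpha_1\otimes\alpha_1$, the image of $c$ under multiplication by $\alpha_1$, $\pi_0A^{hC_2}\to\pi_0(A\otimes S^\sigma)^{hC_2}$, is $(w'\alpha_1)\otimes\alpha_1=w\circ\alpha_2=\alpha_1$. So $1-c$ is killed by $\alpha_1$.

**Step 3: lift and forget the action.** By the cofiber sequence for $\alpha_1$, $1-c$ lifts to $y\in\pi_0(A\otimes S(\sigma)_+)^{hC_2}$. Now $S(\sigma)=C_2$, so $A\otimes S(\sigma)_+=\prod_{C_2}A$, with fixed points $A$ included diagonally. Hence $y$ is some $b\in\pi_0A$, and its image in $\pi_0A$ is $2b$. On the other hand $\alpha_1\colon S^0\to S^1$ is non-equivariantly null, so $c$ has underlying class $0$ and $1-c$ has underlying class $1$. Therefore $2b=1$. $\square$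

What changes in general? There are two difficulties. In Step 1, for odd $p$ the space $\mathrm{Conf}_p(\mathbb R^{n+1})$ is only an open piece $U$ of the sphere, and (3) tells us nothing about the rest. In Step 3, $S(n\bar\rho)$ is in general not a single free orbit, so $1$ is hit by a transfer from a bigger space and not just by multiplication by $p$. The first difficulty is removed by $p$-localization and a parity count (§5). The second is more serious. The transfer yields $p$-invertibility only up to a torsion error (§6), and the multiplicative structure of $A$ must be used once more to handle the error (§7).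

## 5. From configuration spaces to spheres

**Lemma 3.** Let $B$ be a $p$-local spectrum, $k\ge1$, $m\in\mathbb Z$, and assume $p=2$ or $m\equiv k+1\pmod2$. Then
$$j^*\colon\mathrm{map}_{\Sigma_p}(S(k\bar\rho)_+,B\otimes S^{m\bar\rho})\to\mathrm{map}_{\Sigma_p}(\mathrm{Conf}_p(\mathbb R^k)_+,B\otimes S^{m\bar\rho})$$
is an equivalence.

*Proof.* Write $V=k\bar\rho$ and $E=B\otimes S^{m\bar\rho}$. If $p=2$, then $U=S(V)$ and we are done. Let $p$ be odd.

**Step 1: filter the sphere by the number of distinct entries.** Let $U_b\subset S(V)$ be the open set of tuples with at least $b$ distinct entries. Then $U_p=U$, and $U_2=S(V)$ because a tuple with all entries equal and sum $0$ is $0$. It suffices that $\mathrm{map}_{\Sigma_p}(-,E)$ vanishes on $\mathrm{cof}(U_{b+1,+}\to U_{b,+})$ for $2\le b\le p-1$.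

**Step 2: identify the strata and their normal data.** For a partition $\pi$ of $\{1,\dots,p\}$ into $b$ blocks, let $H_\pi\subset\Sigma_p$ be its Young subgroup, the product of the symmetric groups of the blocks. Let $N_\pi\supset H_\pi$ be the stabilizer of $\pi$, in which $H_\pi$ is normal, and let $W_\pi=V\ominus V^{H_\pi}$ be the orthogonal complement. Let $Y_\pi$ be the set of $x\in S(V)$ with $x_i=x_l$ if and only if $i,l$ are in the same block. As $V^{H_\pi}$ consists of the tuples constant on blocks, $Y_\pi=S(V^{H_\pi})\cap U_b$, which is open in $S(V^{H_\pi})$ and closed in $U_b$. Moreover $U_b\setminus U_{b+1}$ is the finite disjoint union of the $Y_\pi$.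

**Step 3: build equivariant tubes.** We claim that
$$\mathrm{cof}(U_{b+1,+}\to U_{b,+})\simeq\bigvee_{[\pi]}\Sigma_{p+}\wedge_{N_\pi}(Y_{\pi+}\wedge S^{W_\pi}),$$
with $\pi$ running over representatives of the $\Sigma_p$-orbits of partitions into $b$ blocks. For $y\in Y_\pi$ let $r(y)>0$ be one quarter of the minimum of $|y_i-y_l|$ over pairs $i,l$ in different blocks. Let $T_\pi\subset S(V)$ be the image of
$$\{(y,w)\in Y_\pi\times W_\pi:|w|<r(y)\}\to S(V),\qquad(y,w)\mapsto\frac{y+w}{|y+w|}.$$
This is an open embedding: from the image point one recovers $y$ as its normalized $V^{H_\pi}$-component, and $w$ as the quotient of its $W_\pi$-component by the length of its $V^{H_\pi}$-component. It is $N_\pi$-equivariant, and $\Sigma_p$ permutes the tubes as it permutes the partitions.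

Let $x\in T_\pi$ be the normalization of $y+w$, and $r=r(y)$. Up to the common positive factor $|y+w|^{-1}$, differences $|x_i-x_l|$ are $<2r$ inside a block, since $|w_i|\le|w|<r$, and $>4r-2r=2r$ between blocks. This has three consequences. First, entries in different blocks are distinct, so $T_\pi\subset U_b$. Second, if $w\ne0$ then $w$ is not constant on all blocks (else $w\in V^{H_\pi}\cap W_\pi=0$), so $x\in U_{b+1}$; thus $T_\pi\setminus Y_\pi\subset U_{b+1}$. Third, $T_\pi\cap T_{\pi'}=\emptyset$ if $\pi\neq\pi'$: both have $b$ blocks, so neither refines the other, and there is a pair together in $\pi$ but not in $\pi'$ and a pair together in $\pi'$ but not in $\pi$. For a common point the first pair would be strictly closer than the second, and vice versa.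

So $U_b$ is the union of the open sets $U_{b+1}$ and $T=\bigsqcup_\pi T_\pi$, with intersection $\bigsqcup_\pi(T_\pi\setminus Y_\pi)$. By excision the cofiber is the wedge of the cofibers of $(T_\pi\setminus Y_\pi)_+\to T_{\pi+}$. Each of these is the cofiber of $(Y_\pi\times S(W_\pi))_+\to Y_{\pi+}$, that is, $Y_{\pi+}\wedge S^{W_\pi}$. Grouping by $\Sigma_p$-orbits gives the claim.

**Step 4: reduce to the group $H_\pi$.** Since $H_\pi$ acts trivially on $Y_\pi$,
$$\mathrm{map}_{N_\pi}(Y_{\pi+}\wedge S^{W_\pi},E)=\mathrm{map}_{H_\pi}(Y_{\pi+}\wedge S^{W_\pi},E)^{h(N_\pi/H_\pi)}=\mathrm{map}\bigl(Y_{\pi+},\mathrm{map}_{H_\pi}(S^{W_\pi},E)\bigr)^{h(N_\pi/H_\pi)}.$$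
So it suffices that $\mathrm{map}_H(S^W,E)=(S^{-W}\otimes B\otimes S^{m\bar\rho})^{hH}$ vanishes for $(H,W)=(H_\pi,W_\pi)$.

**Step 5: count signs.** As $b\ge2$, all blocks have size $<p$, so $|H|$ is prime to $p$. Since $B$ is $p$-local, higher group cohomology vanishes and the homotopy of this spectrum is the group of $H$-invariants in $\pi_*(S^{-W}\otimes B\otimes S^{m\bar\rho})$. An element $h\in H$ acts by the degree $\det(h|W)\det(h|\bar\rho)^m$. Now $\det(h|\bar\rho)=\det(h|\rho)=\mathrm{sgn}(h)$, and since $H$ acts trivially on $V^H$, $\det(h|W)=\det(h|V)=\mathrm{sgn}(h)^k$. So $h$ acts by $\mathrm{sgn}(h)^{k+m}=\mathrm{sgn}(h)$, using $m\equiv k+1$. As $b\le p-1$, some block has at least two elements, so $H$ contains a transposition, which acts by $-1$. An invariant class $v$ satisfies $2v=0$, hence $v=0$ as $2$ is invertible in $\mathbb Z_{(p)}$. $\square$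

To see the lemma in one picture take $p=3$. Then only $b=2$ occurs, $\pi=\{\{1,2\},\{3\}\}$, $H_\pi=N_\pi$ is generated by a transposition, and $W_\pi=\{(v,-v,0)\}\cong\mathbb R^k$ with the transposition acting by $-1$. The transposition acts on $S^{-W}\otimes S^{m\bar\rho}$ with degree $(-1)^{k+m}$. If $m\equiv k$ and $B\ne0$, nothing cancels: $\mathrm{map}_H(S^W,E)$ is a nonzero shift of $B$ and $j^*$ is not an equivalence. So the parity hypothesis cannot be dropped.

## 6. A transfer that hits $1$

From now on $B=A_{(p)}$. We assume (3) for this $B$; by §3 this is the case if $C^*(S^n;A)$ is $\mathbb E_{n+1}$-trivial.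

**Lemma 4.** If (3) holds, there is $y\in\pi_0(B\otimes S(n\bar\rho)_+)^{h\Sigma_p}$ mapping to $1$ under
$$\pi_0(B\otimes S(n\bar\rho)_+)^{h\Sigma_p}\to\pi_0(B\otimes S(n\bar\rho)_+)\to\pi_0B.$$

*Proof.* We repeat the three steps of Proposition 2.

**Step 1: produce $w$.** Lemma 3 applies with $(k,m)=(n+1,n)$, since $n\equiv n+2$ modulo $2$. So by (3) the restriction of $\alpha_n$ to $S((n+1)\bar\rho)_+$ vanishes in $\pi_0\mathrm{map}_{\Sigma_p}(S((n+1)\bar\rho)_+,B\otimes S^{n\bar\rho})$. By the cofiber sequence for $\alpha_{n+1}$ there is an equivariant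
$$w\colon S^{(n+1)\bar\rho}\to B\otimes S^{n\bar\rho}\quad\text{with}\quad w\circ\alpha_{n+1}=\alpha_n.\tag{4}$$

**Step 2: cancel $S^{n\bar\rho}$.** As $S^{n\bar\rho}$ is invertible, $w=w'\otimes S^{n\bar\rho}$ for some $w'\colon S^{\bar\rho}\to B$. Put $c=w'\circ\alpha_1\in\pi_0B^{h\Sigma_p}$, and let $\alpha_{n*}\colon\pi_0B^{h\Sigma_p}\to\pi_0(B\otimes S^{n\bar\rho})^{h\Sigma_p}$ be induced by $\alpha_n$. Since $\alpha_{n+1}=\alpha_1\otimes\alpha_n$,
$$\alpha_{n*}(c)=(w'\alpha_1)\otimes\alpha_n=w\circ\alpha_{n+1}=\alpha_n=\alpha_{n*}(1).$$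

**Step 3: lift.** So $\alpha_{n*}(1-c)=0$, and by the cofiber sequence for $\alpha_n$ the class $1-c$ lifts to some $y\in\pi_0(B\otimes S(n\bar\rho)_+)^{h\Sigma_p}$. Non-equivariantly $\alpha_1\colon S^0\to S^{p-1}$ is null, so $c$ restricts to $0$ in $\pi_0B$, and $y\mapsto1$. $\square$

**The transfer.** Let $C_p\subset\Sigma_p$ be generated by a $p$-cycle, and let $F=S(n\bar\rho)$ with its $C_p$-action. Since $\bar\rho^{C_p}=0$ and $C_p$ has prime order, $F$ is a finite free $C_p$-complex. Put $M=F/C_p$ and let $\pi\colon F\to M$ be the projection. For $p=2$, $M=\mathbb{RP}^{n-1}$. In all cases $M$ is connected: $F$ is a sphere of dimension $n(p-1)-1$, which is connected unless $p=2$ and $n=1$, and then $M$ is a point.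

Let $[C_p]\in\pi_0S^{hC_p}$ be the composite $S\xrightarrow{\Delta}S[C_p]\xrightarrow{\nabla}S$, where $\Delta$ is the diagonal into $S[C_p]=\prod_{C_p}S$ and $\nabla$ is the collapse. Its underlying class is $p\in\pi_0S$. Let
$$\tau\colon\Sigma^\infty_+M=(F_+)_{hC_p}\xrightarrow{\Delta}(F_+\otimes S[C_p])_{hC_p}=\Sigma^\infty_+F\to S$$
be $\Delta$ followed by collapse. Since $F\times C_p\to\mathrm{pt}$ induces on $C_p$-orbits the collapse of $F$, $\tau$ is the image of $[C_p]$ in $\pi^0(M)=\pi_0\mathrm{map}_{C_p}(F_+,S)$. If $p=2$ and $n=1$, then $\tau=2\in\pi_0S$.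

**Step 1: compare the norm with $\Delta$.** The purpose is to translate $y$ into a class on $M$. Let $G$ be a finite group. We claim that the natural map $E_{hG}\xrightarrow{\Delta}(E\otimes S[G])_{hG}=E$ agrees with $E_{hG}\xrightarrow{\mathrm{Nm}}E^{hG}\to E$. Both are natural transformations from $(-)_{hG}$ to the forgetful functor. These two functors $\mathrm{Fun}(BG,\mathrm{Sp})\to\mathrm{Sp}$ preserve colimits, so they are determined by their values on $S[G]$ with its residual action, namely $S$ and $S[G]$. Homotopy classes of natural transformations therefore form $\pi_0\mathrm{map}_G(S,S[G])=\pi_0S[G]^{hG}=\mathbb Z$. Precompose with the natural map $E\to E_{hG}$. This induces $\mathbb Z=\pi_0\mathrm{map}_G(S,S[G])\to\pi_0\mathrm{map}_G(S[G],S[G])=\mathbb Z[G]$, which sends $1$ to $\sum_gg$, because $S[G]=\prod_GS$ has fixed points $S$ embedded diagonally. This map is injective. Both transformations become $\sum_gg$: for the norm this is the fact that $E\to E_{hG}\to E^{hG}\to E$ is $\sum_gg$, and for the other one it holds because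 $S[G]\xrightarrow{\nabla}S\xrightarrow{\Delta}S[G]$ sends $1$ to $\sum_gg$. So they agree.

**Step 2: move $y$ to $M$.** The norm is an equivalence on induced objects and both of its sides are exact. Since $F$ is built from finitely many free cells, $\mathrm{Nm}\colon(B\otimes F_+)_{hC_p}\to(B\otimes F_+)^{hC_p}$ is an equivalence. Restrict $y$ to $C_p$ and invert $\mathrm{Nm}$: this gives $a\in\pi_0(B\otimes F_+)_{hC_p}=B_0(M)$. By Step 1 the composite of $\mathrm{Nm}$ with $(B\otimes F_+)^{hC_p}\to B\otimes F_+\to B$ is $B\otimes\tau$. Hence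
$$a\in B_0(M)=\pi_0(B\otimes\Sigma^\infty_+M)\quad\text{with}\quad(B\otimes\tau)_*(a)=1\in\pi_0B.\tag{5}$$

**Step 3: split $\tau$.** We extract from (5) a statement about $\pi_0B$. Choose a basepoint of $M$, so $\Sigma^\infty_+M=S\oplus\Sigma^\infty M$, and let $\epsilon\colon\Sigma^\infty_+M\to S$ be the collapse. On the summand $S$, $\tau$ is the underlying class of $[C_p]$, namely $p$. So $\tau=p\,\epsilon+\bar\tau$, where $\bar\tau$ factors through an element of $[\Sigma^\infty M,S]$. This group is finitely generated, as $M$ is a finite complex and the stable stems are finitely generated, and its rationalization is $\tilde H^0(M;\mathbb Q)=0$, as $M$ is connected. So it is finite. With $b=\epsilon_*(a)\in\pi_0B$, (5) reads $1=pb+\bar\tau_*(a)$, where $\bar\tau_*(a)$ has finite order, hence $p$-power order in the $\mathbb Z_{(p)}$-module $\pi_0B$. So for some $N\ge0$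
$$p^Nf=0,\qquad f:=1-pb\in\pi_0B.\tag{6}$$

For an Eilenberg–Mac Lane ring $A$ this finishes the argument: the composite $\Sigma^\infty M\to S\to B$ lies in $\tilde H^0(M;\pi_0B)=0$, so $\bar\tau_*(a)=0$ and $pb=1$. In general, (6) by itself is too weak. If $p^N=0$ in $\pi_0B$, for instance if $\pi_0B=\mathbb Z/p^N$, then (6) holds with $b=0$ and $f=1$. So far $B$ has been used only through its unit and its $p$-locality in Lemma 3, and through the multiplication in (5) and (6). The power operations on $\pi_0B$ are still unused.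

## 7. Power operations that lower torsion exponents

Here is the plan. Suppose $p^mg=0$. A $p$-th power operation $Q$ has $Q(p^mg)=Q(0)=0$. It is not additive: $Q(p^mg)$ is $p^mQ(g)$ plus a correction $p^{m-1}\cdot(\text{unit})\cdot[C_p]Q(g)$, with one factor $p$ fewer. The correction will turn out to be a multiple of $\tau$, and by (5) we can divide by $\tau$. To make $\tau$ appear, $Q$ must take values in $B^0(M)$.

**Construction of $Q$.** Let $k=n+1$ if $p=2$; if $p$ is odd, let $k$ be the odd element of $\{n+1,n+2\}$. Then $B$ is an $\mathbb E_k$-ring, $k\ge2$ and $k>n$. Put $Y=\mathrm{Conf}_p(\mathbb R^k)\simeq\mathbb E_k(p)$. For $g\in\pi_0B$ let $P(g)\in\pi_0\mathrm{map}_{\Sigma_p}(Y_+,B)$ be the composite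
$$Y_+\simeq Y_+\otimes S^{\otimes p}\xrightarrow{1\otimes g^{\otimes p}}Y_+\otimes B^{\otimes p}\to B,$$
the last map being the $\mathbb E_k$-structure. By Lemma 3 with $m=0$, allowed since $k$ is odd or $p=2$, there is a unique $\tilde P(g)\in\pi_0\mathrm{map}_{\Sigma_p}(S(k\bar\rho)_+,B)$ with $j^*\tilde P(g)=P(g)$. Let
$$Q(g)\in\pi_0\mathrm{map}_{C_p}(F_+,B)=B^0(M)$$
be its restriction along $C_p\subset\Sigma_p$ and $F=S(n\bar\rho)\subset S(k\bar\rho)$. The extension over the whole sphere is needed because $F$ need not consist of configurations.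

**(Q1)** $Q(0)=0$. Indeed $0^{\otimes p}=0$.

**(Q2)** For $r\ge1$, $Q(rg)=\bigl(r+\tfrac{r^p-r}p[C_p]\bigr)Q(g)$.

*Proof.* Equivariantly $(rg)^{\otimes p}=g^{\otimes p}\circ r^{\otimes p}$, so $P(rg)=\tau_rP(g)$ with $\tau_r=r^{\otimes p}\in\pi_0S^{h\Sigma_p}$. As $j^*$ is a $\pi_0S^{h\Sigma_p}$-linear isomorphism on $\pi_0$, also $\tilde P(rg)=\tau_r\tilde P(g)$, and so $Q(rg)=\tau_rQ(g)$. It remains to compute $\tau_r$ in $\pi_0S^{hC_p}$. Write $r$ as $S\xrightarrow{\Delta}S[T]\xrightarrow{\nabla}S$ with $T=\{1,\dots,r\}$, where $\nabla$ is induced by $T\to\mathrm{pt}$ and $\Delta$ is its dual under the self-duality of $S[T]$. The functor $V\mapsto V^{\otimes p}$ to $\mathrm{Fun}(B\Sigma_p,\mathrm{Sp})$ is symmetric monoidal, hence compatible with duality. So $\tau_r$ is $S\xrightarrow{\Delta}S[T^p]\xrightarrow{\nabla}S$, with $\nabla$ induced by $T^p\to\mathrm{pt}$ and $\Delta$ its dual. This construction is additive in disjoint unions of finite $C_p$-sets. It gives $1$ for a point and $[C_p]$ for a free orbit. As a $C_p$-set, $T^p$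 consists of $r$ fixed points (the constant tuples) and $(r^p-r)/p$ free orbits. So $\tau_r=r+\frac{r^p-r}p[C_p]$. $\square$

For $p=2$ and $r=2$ this reads $\tau_2=2+[C_2]$; its underlying integer is $2+2=4=2^2$, as it must be.

**(Q3)** $\pi^*Q(g)\in B^0(F)$ is the constant class $g^p$.

*Proof.* The map $\pi^*$ forgets equivariance. Since $k>n$, $F=S(n\bar\rho)$ lies in a proper subsphere of $S(k\bar\rho)$, so the inclusion is non-equivariantly null. Since $k\ge2$, $S(k\bar\rho)$ is connected, so the inclusion is homotopic to the constant map at $j(x)$ for any $x\in Y$. The restriction of $\tilde P(g)$ to the point $j(x)$ is that of $P(g)$ to $x$, namely the $p$-fold product $g^p$. $\square$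

**(Q4)** $[C_p]\,Q(g)=g^p\tau$ in $B^0(M)$.

*Proof.* For $\varphi\in\pi_0\mathrm{map}_{C_p}(F_+,B)$, the class $[C_p]\varphi$ is the composite
$$F_+\xrightarrow{\Delta}F_+\otimes S[C_p]\xrightarrow{\nabla}F_+\xrightarrow{\varphi}B.$$
Under $\mathrm{map}_{C_p}(F_+\otimes S[C_p],B)\simeq\mathrm{map}(F_+,B)$, the composite $\varphi\circ\nabla$ corresponds to the underlying map of $\varphi$, that is, to $\pi^*\varphi$. Hence $[C_p]\varphi$ depends only on $\pi^*\varphi$. By (Q3), $\pi^*Q(g)=\pi^*(g^p\cdot1_M)$. So $[C_p]Q(g)=[C_p]\cdot g^p1_M=g^p\tau$, the class of $\Sigma^\infty_+M\xrightarrow{\tau}S\xrightarrow{g^p}B$. $\square$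

**Lemma 5.** Assume (5). If $m\ge1$ and $g\in\pi_0B$ satisfies $p^mg=0$, then $p^{m-1}g^{p+1}=0$.

*Proof.* By (Q1), (Q2) with $r=p^m$, and (Q4),
$$0=Q(p^mg)=p^mQ(g)+p^{m-1}(p^{m(p-1)}-1)\,g^p\tau.\tag{7}$$
Multiply by $g$. Since $p^mg=0$, the first term disappears and we get $h\tau=0$ in $B^0(M)$ with
$$h=p^{m-1}(p^{m(p-1)}-1)\,g^{p+1}\in\pi_0B.$$
That is, $\Sigma^\infty_+M\xrightarrow{\tau}S\xrightarrow{h}B$ is null. Hence so is
$$B\otimes\Sigma^\infty_+M\xrightarrow{B\otimes\tau}B\xrightarrow{B\otimes h}B\otimes B\to B.$$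
By (5) this composite sends $a$ to $1\cdot h=h$, so $h=0$. As $p^{m(p-1)}-1$ is a unit in $\mathbb Z_{(p)}$, $p^{m-1}g^{p+1}=0$. $\square$

## 8. Inverting every prime

*Proof of Theorem 1, "only if".* Suppose $C^*(S^n;A)$ is $\mathbb E_{n+1}$-trivial, and let $p$ be any prime. By Lemma 2, $e_p(A)=0$, so (3) holds for $B=A_{(p)}$, hence so do (5) and (6).

**Step 1: make $f$ nilpotent.** Start with $p^Nf=0$ and apply Lemma 5 $N$ times, to $f$, then to $f^{p+1}$, then to $f^{(p+1)^2}$, and so on. This gives $p^{N-1}f^{p+1}=0$, then $p^{N-2}f^{(p+1)^2}=0$, and finally $f^{(p+1)^N}=0$. So $f=1-pb$ is nilpotent in the commutative ring $\pi_0A_{(p)}$. Hence $pb=1-f$ is a unit, and $p$ is invertible in $\pi_0A_{(p)}$.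

**Step 2: remove the localization.** By Step 1, $p$ acts invertibly on $\pi_*A_{(p)}=(\pi_*A)_{(p)}$. The kernel and cokernel of $p$ on $\pi_*A$ are killed by $p$, hence are already $p$-local, and they vanish after the exact functor of $p$-localization. So they are zero, and $p$ acts invertibly on $\pi_*A$.

This holds for every prime $p$, so $\pi_*A$ consists of $\mathbb Q$-vector spaces and $A$ is rational. Together with Proposition 1 this proves Theorem 1. $\blacksquare$

## 9. One prime at a time, and spaces that retract onto a sphere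

The argument treats each prime separately and uses only the vanishing of $e_p$. This gives more.

**Theorem 2.** Let $n\ge1$.

1. Let $A$ be an $\mathbb E_{n+2}$-ring and $p$ a prime. The following are equivalent: (a) $p$ is invertible in $\pi_0A$; (b) $C^*(S^n;A_{(p)})$ is $\mathbb E_{n+1}$-trivial over $A_{(p)}$; (c) the class $e_p(A)$ of (2) becomes zero after composing with $A\to A_{(p)}$.
2. Let $n+1\le k\le\infty$, let $A$ be an $\mathbb E_{k+1}$-ring, and let $X$ be a pointed space having $S^n$ as a pointed homotopy retract. If $C^*(X;A)$ is $\mathbb E_k$-trivial over $A$, then $A$ is rational. Conversely, if $A$ is rational and $X=\bigvee_iS^{n_i}$ with all $n_i\ge1$, then $C^*(X;A)$ is $\mathbb E_k$-trivial.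

*Proof of part 1.*

**(a) implies (b).** If $p$ is invertible in $\pi_0A$, then $A_{(p)}$ is rational, and Proposition 1 applies.

**(b) implies (c).** Lemma 2 and §3, applied to the ring $A_{(p)}$, give $e_p(A_{(p)})=0$. By (2), $e_p(A_{(p)})$ is the composite of $e_p(A)$ with $A\to A_{(p)}$.

**(c) implies (a).** Condition (c) is exactly (3) for $B=A_{(p)}$. Sections 6–8 used only (3) to show that $p$ acts invertibly on $\pi_*A$. In particular $p$ acts bijectively on $\pi_0A$, so it is invertible there.

*Proof of part 2.*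

**Step 1: reduce to $k=n+1$.** Suppose $C^*(X;A)$ is $\mathbb E_k$-trivial. The forgetful functor $\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_A)\to\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_{n+1}}(\mathrm{Mod}_A)$ preserves limits, hence cochains and, by the formal fact in §1, trivial algebras. So we may take $k=n+1$.

**Step 2: pass to the retract.** The proof of Lemma 2 used only that the algebra is trivial, so $\theta_p$ is null on $\Phi(C^*(X;A))$ for all $p\ge2$. A pointed retraction $S^n\to X\to S^n$ induces algebra maps $J\xrightarrow{s}\Phi(C^*(X;A))\xrightarrow{q}J$ with composite the identity. By naturality $\theta_p$ on $J$ equals $\theta_p\circ T_p(q)\circ T_p(s)=q\circ\theta_p\circ T_p(s)$, where the last $\theta_p$ is that of $\Phi(C^*(X;A))$. So it is null. Hence (3) holds with $B=A_{(p)}$ for every prime $p$, and $A$ is rational by §§6–8.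

**Step 3: the converse for wedges.** Let $A$ be rational. By Proposition 1 each $C^*(S^{n_i};A)$ is $\mathbb E_k$-trivial, say $\simeq\mathrm{tr}(M_i)$. The functor $C^*(-;A)$ takes wedges of pointed spaces to products in $\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_A)$, and $\mathrm{tr}=\Omega^\infty$ preserves products. So
$$C^*\Bigl(\bigvee_iS^{n_i};A\Bigr)\simeq\prod_i\mathrm{tr}(M_i)\simeq\mathrm{tr}\Bigl(\prod_iM_i\Bigr)$$
is trivial. $\blacksquare$
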